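\title{Geodesic balls maximize the first nonzero Neumann eigenvalue in compact rank one symmetric spaces}

\begin{abstract}
Let $M$ be a compact rank one symmetric space of dimension $m\ge2$ and let $\Omega\subset M$ be a smooth domain contained in a geodesic ball of radius $\operatorname{inj}(M)/2$. We prove that the first nonzero Neumann eigenvalue of $\Omega$ is at most that of a geodesic ball of the same volume, with equality only for geodesic balls. The trial functions are the components of a map $\tilde g(r)U$, where $U$ is the radial direction seen from a suitable center up to distance $\operatorname{inj}(M)/2$ and a modified direction, with bounded gradient, beyond that distance. The proof also applies to densities and gives a quantitative lower bound for the deficit.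
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a Riemannian manifold of dimension $m\ge2$ with injectivity radius $\operatorname{inj}(M)$, and let $\Omega\subset M$ be a bounded smooth domain, that is, a bounded connected open set whose boundary is a smooth hypersurface with $\Omega$ on one side. The first nonzero Neumann eigenvalue of the Laplacian on $\Omega$ is
\begin{equation}\label{eq:mu}
\mu_1(\Omega)=\min\Big\{\frac{\int_\Omega|\nabla f|^2}{\int_\Omega f^2}\ :\ f\in W^{1,2}(\Omega)\setminus\{0\},\ \int_\Omega f=0\Big\}.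
\end{equation}
It is the best constant in the Poincar\'e inequality for functions of mean zero, so it measures how costly it is to separate one part of $\Omega$ from another. It is small for domains that are long or pinched. If two large pieces are joined by a neck of length $l$ and volume $\varepsilon$, a function that is constant on each piece and interpolates along the neck has energy of order $\varepsilon/l^2$. For a plane rectangle with sides $a,b$, separation of variables gives $\mu_1=\pi^2/\max(a,b)^2$, and among rectangles of given area this is largest for the square. The meaningful problem is therefore to \emph{maximize} $\mu_1(\Omega)$ among domains of fixed volume, and in a space where all points and all directions are equivalent the natural candidate is the geodesic ball.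

For $M=\mathbb S^m$, Ashbaugh and Benguria proved that the geodesic ball is the maximizer among domains contained in a geodesic ball of radius $\operatorname{inj}(M)/2$; this restriction on the domain refines earlier work of Chavel. The spheres belong to the family of compact rank one symmetric spaces (CROSS), which consists of the spheres, the real, complex and quaternionic projective spaces and the Cayley projective plane, with their standard metrics. The question whether the same result holds in every CROSS comes from \cite{Seo}. The answer is yes.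

\begin{theorem}\label{thm:main}
Let $M$ be a CROSS of dimension $m\ge 2$ and let $\Omega\subset M$ be a smooth domain contained in a geodesic ball of radius $\operatorname{inj}(M)/2$. If $B$ is a geodesic ball of $M$ with $\operatorname{vol}(B)=\operatorname{vol}(\Omega)$, then $\mu_1(\Omega)\le\mu_1(B)$. Equality holds if and only if $\Omega$ is a geodesic ball.
\end{theorem}

The statement does not change when the metric is scaled. We fix the scale, and an integer $k$, as follows:
\begin{itemize}
\item $\mathbb{RP}^m$ has curvature $1$, and $k=1$;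
\item $\mathbb{CP}^n$, $\mathbb{HP}^n$ ($n\ge2$) and $\mathbb{C}a\mathbb P^2$ have sectional curvature between $1$ and $4$, with $k=2,4,8$ respectively and $m=kn$ ($n=2$ for the Cayley plane);
\item $\mathbb S^m$ has curvature $4$, and $k=m$; this includes $\mathbb{CP}^1$, $\mathbb{HP}^1$ and $\mathbb{C}a\mathbb P^1$.
\end{itemize}
Then $\operatorname{inj}(M)=\operatorname{diam}(M)=\pi/2$, and one of $k=1$, $m=k$, $m\ge2k$ holds. Balls $B(p,r)$ are open. For $r<\pi/2$ the interior of the closed ball is the open ball, because $\exp_p$ is a diffeomorphism on the ball of radius $\pi/2$. So the hypothesis of Theorem~\ref{thm:main} says that $\Omega\subset B_0:=B(q,\pi/4)$ for some $q\in M$, which is fixed from now on. The function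
\begin{equation}\label{eq:lambda}
\lambda(r)=\frac{m-1}{\sin^2r}+\frac{k-1}{\cos^2r},\qquad 0<r<\frac\pi2,
\end{equation}
governs the whole argument; it is an eigenvalue of the geodesic sphere of radius $r$ (Lemma~\ref{lem:sphere}).

The proof uses only two properties of the indicator function of $\Omega$: it takes values in $[0,1]$, and its integral is the volume of $B$. It is therefore no harder to prove a statement about densities, and this statement also settles the equality case. For a measurable $w:B_0\to[0,1]$ with $\int w>0$, extended by $0$ to $M$, let $\mu_1(w)$ be the infimum of $\int w|\nabla f|^2/\int wf^2$ over all bounded, locally Lipschitz functions $f$ on $B_0$ with bounded gradient, $\int wf=0$ and $\int wf^2>0$. Let $|S^{m-1}|$ denote the area of the unit sphere in $\mathbb R^m$.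

\begin{theorem}\label{thm:density}
In the normalization above, let $\int w=\operatorname{vol}(B_R)$, where $B_R$ is a geodesic ball of radius $R$ (so $R\le\pi/4$). Then $\mu_1(w)\le\mu_1(B_R)$. If $R<\pi/4$, there is $p\in\overline{B_0}$ such that, with $\delta=\int_{M\setminus B(p,R)}w$,
\[
\mu_1(B_R)-\mu_1(w)\ \ge\ \frac{\ell_R}{2\operatorname{vol}(B_R)}\;\delta\,\min\Big\{\frac{\delta}{2|S^{m-1}|},\ \frac\pi4-R\Big\},\qquad \ell_R=\frac{\lambda(R)-\lambda(\pi/4)}{\pi/4-R}>0,
\]
and $\ell_R\ge4(m-k)$. Equality $\mu_1(w)=\mu_1(B_R)$ forces $w=1_B$ almost everywhere for a geodesic ball $B$ of radius $R$.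
\end{theorem}

Section~\ref{sec:idea} explains the method and carries out its main construction on $\mathbb S^2$. Sections~\ref{sec:geom} and~\ref{sec:ball} treat the geometry of a CROSS and the eigenfunctions of balls. Section~\ref{sec:field} contains the general construction and its gradient estimate, and Section~\ref{sec:proof} completes the proofs.

\section{The method, and the two-sphere}\label{sec:idea}

Write points of $B(p,\pi/2)$ as $x=\exp_p(ru)$ with $u\in T_pM$ a unit vector. For $R\le\pi/4$, the eigenvalue $\mu=\mu_1(B(p,R))$ is attained by the $m$ components of a map $g(r)u$ with $g'(R)=0$ (Proposition~\ref{prop:ball}). To compare $\Omega$ with the ball we transplant this map: we continue $g$ by the constant $g(R)$ to a function $\tilde g$ and use the components of $F=\tilde g(r)U$ as trial functions in \eqref{eq:mu}. Here $U$ is a map to the unit sphere of $T_pM$ that equals $u$ on $B(p,R)$. If $p$ is chosen so that $\int_\Omega F=0$, summing over the components gives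
\[
(\mu_1(\Omega)-\mu)\int_\Omega|F|^2\le\int_\Omega\big(|\nabla F|^2-\mu|F|^2\big).
\]
On $B(p,R)$ the last integrand is a radial function $\Phi(r)$, which is nonincreasing and has integral $0$ over the ball. Outside $B(p,R)$ it is $g(R)^2(|\nabla U|^2-\mu)$, to be compared with $\Phi(R)=g(R)^2(\lambda(R)-\mu)$. If
\begin{equation}\label{eq:need}
|\nabla U|^2\le\lambda(R)\quad\text{on }\Omega\setminus B(p,R),
\end{equation}
then moving volume from outside the ball into the ball can only increase the integral, so the right side is at most $0$.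

The obvious choice is $U=u$, for which $|\nabla U|^2=\lambda(r)$. On $\mathbb{RP}^m$ this works, since $\lambda=(m-1)/\sin^2r$ decreases on all of $(0,\pi/2)$. For $k\ge2$, however, $\lambda(r)\to\infty$ as $r\to\pi/2$. On the sphere $\lambda=4(m-1)/\sin^22r$, and $\lambda(r)\le\lambda(R)$ holds only for $R\le r\le\pi/2-R$. The center $p$ comes from a fixed point argument that locates it somewhere in $\overline{B_0}$ and no better, so we must allow points of $\Omega$ at any distance below $\pi/2$ from $p$. Since $\lambda$ does decrease on $(0,\pi/4]$, it is enough to change $U$ where $r>\pi/4$, aiming at $|\nabla U|^2\le\lambda(\pi/4)$.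

\begin{example}\label{ex:S2}
Let $M=\mathbb S^2$, the unit sphere of $\mathbb R^3$ with $\frac14$ times the induced metric, so $m=k=2$ and $B_0=\{\langle x,q\rangle>0\}$ is a hemisphere. Let $p\ne q$ with $d=d(p,q)\le\pi/4$, and choose an orthonormal basis $p,e,n$ with $q=\cos2d\,p+\sin2d\,e$. In polar coordinates
\[
x=\cos2r\,p+\sin2r\,(\cos\varphi\,e+\sin\varphi\,n),\qquad u=\cos\varphi\,e+\sin\varphi\,n,
\]
the metric is $dr^2+\frac14\sin^22r\,d\varphi^2$, so $|\nabla u|^2=|\nabla\varphi|^2=4/\sin^22r=\lambda(r)$. This is the gradient of the \emph{longitude} around the axis $p$; it is smallest, equal to $4$, on the equator $r=\pi/4$. A function with $|\nabla\,\cdot\,|^2=4$ everywhere is the \emph{latitude} $\psi\in(-\pi/2,\pi/2)$ with respect to the axis $n$: writing $x=\cos\psi\,(\cos\alpha\,p+\sin\alpha\,e)+\sin\psi\,n$, the metric is $\frac14(d\psi^2+\cos^2\psi\,d\alpha^2)$. Comparing the $n$-components gives $\sin\psi=\sin2r\sin\varphi$. Put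
\[
U=u\quad(r\le\pi/4),\qquad U=\cos\psi\,e+\sin\psi\,n\quad(r\ge\pi/4).
\]
On the equator $\sin\psi=\sin\varphi$, so the two formulas agree exactly where $\cos\varphi\ge0$. This is where the hypothesis enters. On $B_0$ we have $\cos2r\cos2d+\sin2r\sin2d\cos\varphi>0$, and for $r\ge\pi/4$ the first term is at most $0$, so $\cos\varphi>0$. Thus $U$ is continuous on $B_0\setminus\{p\}$, and $|\nabla U|^2=|\nabla\psi|^2=4=\lambda(\pi/4)$ beyond the equator. Geometrically, $U(x)$ is found by rotating $x$ about the axis $n$ until it reaches the half of the equator around $e$; see Figure~\ref{fig:S2}. In a ball larger than a hemisphere and for $p$ close to $q$, the whole equator would lie in the ball, and the two formulas would disagree on half of it.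
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.2]
\fill[gray!15] (0,0) -- (-60:1) arc[start angle=-60,end angle=120,radius=1] -- cycle;
\fill[gray!45] (0,0) -- (-60:1) arc[start angle=-60,end angle=0,radius=1] -- cycle;
\draw (0,0) circle[radius=1];
\draw[dashed] (-1,0) -- (1,0);
\draw (-60:1) -- (120:1);
\draw[thick] (0,1) arc[start angle=90,end angle=0,x radius=0.45,y radius=1] arc[start angle=0,end angle=-60,radius=0.45];
\draw[thick] (0,1) arc[start angle=90,end angle=0,x radius=0.75,y radius=1] arc[start angle=0,end angle=-60,radius=0.75];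
\fill (0,1) circle[radius=0.025] node[above] {$p$};
\fill (1,0) circle[radius=0.025] node[right] {$e$};
\fill (30:1) circle[radius=0.025] node[right] {$q$};
\fill (0,0) circle[radius=0.025] node[below left] {$\pm n$};
\fill (0,-1) circle[radius=0.025] node[below] {$-p$};
\end{tikzpicture}
\caption{The sphere $\mathbb S^2$ projected orthogonally along the axis $n$ onto the plane of $p$ and $e$. The shaded half-disc is the hemisphere centered at $q$; the dark sector is its part beyond the equator of $p$ (dashed). The thick curves are level sets of the direction field $U$: meridians from $p$ down to the equator, continued by circles of latitude around $n$, which avoid the point $-p$ where the meridians converge.}\label{fig:S2}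
\end{figure}

In a general CROSS the term $(k-1)/\cos^2r$ in $\lambda$ comes from the $k-1$ directions of curvature $4$. Together with $u$ they span a $k$-dimensional subspace $L_u$, and in the radial direction and these directions the polar metric is that of a $k$-sphere of curvature $4$. We perform the rotation of Example~\ref{ex:S2} inside each $L_u$. Two difficulties appear. The vector $e$ lies in only one of these subspaces, so it must be transported to the others; and the transport varies with $u$, which produces an error term in $\nabla U$. The error has to be absorbed by the remaining $m-k$ directions, whose contribution $(m-k)/\sin^2r$ keeps decreasing beyond $\pi/4$.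

\section{Polar coordinates and $K$-lines}\label{sec:geom}

\subsection{Polar coordinates}
We recall the following facts \cite[Ch.~3]{Besse}. The space $M$ is symmetric, so $\nabla R=0$, and two-point homogeneous, so its isometry group is transitive on unit tangent vectors. For a unit vector $u\in T_pM$ the symmetric operator $R_u=R(\cdot,u)u$ has eigenvalue $0$ on $\mathbb Ru$, eigenvalue $4$ on a space $V_u$ of dimension $k-1$, and eigenvalue $1$ on a space $H_u$ of dimension $m-k$. The map $\exp_p$ is a diffeomorphism from the open ball of radius $\pi/2$ onto $B(p,\pi/2)$, whose complement is a null set.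

Put $L_u=\mathbb Ru\oplus V_u$, so that $H_u=L_u^\perp$, and let $P_u$ be the orthogonal projection onto $L_u$. Checking the three eigenvalues shows $P_u=1-\frac13R_u(4-R_u)$, so $P_u$ depends smoothly on $u$ in the unit tangent bundle. On the sphere $L_u=T_pM$, on $\mathbb{RP}^m$ $L_u=\mathbb Ru$, and on $\mathbb{CP}^n$ $L_u$ is the complex line through $u$. We call $V_u$ vertical and $H_u$ horizontal; note $T_uS^{m-1}=V_u\oplus H_u$ for the unit sphere $S^{m-1}\subset T_pM$.

Along $\gamma(r)=\exp_p(ru)$ the operator $R_{\gamma'}$ is parallel, and so are its eigenspaces. The Jacobi fields with $J(0)=0$ are therefore $\sin r$ times parallel fields for $J'(0)\in H_u$, and $\frac12\sin2r=\sin r\cos r$ times parallel fields for $J'(0)\in V_u$. These fields are the images of tangent vectors of $S^{m-1}$ under $u\mapsto\exp_p(ru)$. Hence, for $0<r<\pi/2$, the metric and the volume element are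
\begin{equation}\label{eq:polar}
dr^2+\sin^2r\,\big(g_H+\cos^2r\,g_V\big),\qquad \Theta(r)\,dr\,d\omega,\qquad\Theta=\sin^{m-1}r\cos^{k-1}r,
\end{equation}
where $g_H,g_V$ are the restrictions of the round metric to $H_u,V_u$ and $d\omega$ is the round measure. Since $\operatorname{Hess}r\,(J)=J'$ for these fields, $\operatorname{Hess}r$ at $\gamma(r)$ is $0$ on $\mathbb R\gamma'$, $2\cot2r$ on $V_{\gamma'}$ and $\cot r$ on $H_{\gamma'}$.

\subsection{A law of cosines}
To use the hypothesis $x\in B(q,\pi/4)$ in polar coordinates around $p\neq q$ we need an exact formula for $d(q,x)$. It rests on one property that has to be read off from the models.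

\begin{lemma}\label{lem:trig}
For every $q'\in M$ and every unit speed geodesic $\gamma$ there are constants with $\cos^2d(q',\gamma(r))=c_0+c_1\cos2r+c_2\sin2r$.
\end{lemma}

\begin{proof}
On the sphere, $2d(q',x)$ is the angle between the unit vectors $q',x\in\mathbb R^{m+1}$, so $\cos^2d(q',x)=\frac12(1+\langle x,q'\rangle)$, and geodesics have the form $\cos2r\,p+\sin2r\,u$.

On $\mathbb{RP}^n,\mathbb{CP}^n,\mathbb{HP}^n$ we have $\cos^2d([\tilde q],[\tilde x])=|\langle\tilde x,\tilde q\rangle|^2$ for unit representatives, and geodesics are $[\cos r\,\tilde p+\sin r\,\tilde u]$ with $\tilde p,\tilde u$ orthonormal over the division algebra. So the function is a quadratic form in $(\cos r,\sin r)$, which is of the stated type.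

The Cayley plane is the set of $X$ with $X\circ X=X$, $\operatorname{tr}X=1$ in the space $\mathfrak h_3(\mathbb O)$ of Hermitian $3\times3$ octonionic matrices, where $X\circ X'=\frac12(XX'+X'X)$; the metric is induced by $\frac12\operatorname{tr}(X\circ X')$. The group $F_4$ acts linearly on $\mathfrak h_3(\mathbb O)$, preserves $\operatorname{tr}(X\circ X')$, and is transitive on unit tangent vectors of the plane. The group $G_2=\operatorname{Aut}(\mathbb O)$, acting entrywise, lies in $F_4$ and fixes only $\mathbb R\subset\mathbb O$. Its fixed set in the plane is the set $\mathbb{RP}^2$ of real rank one projections, which is totally geodesic as a fixed set of isometries. The induced metric on it is invariant under conjugation by $SO(3)$, hence round. So $\gamma_0(r)=\xi\xi^T$ with $\xi=(\cos r,\sin r,0)^T$ is a geodesic of the Cayley plane. Its squared speed is $\frac12\operatorname{tr}(\dot\gamma_0^2)=1$ and its period is $\pi$, in agreement with the normalization. With $E_1=\gamma_0(0)$ we have $\operatorname{tr}(\gamma_0(r)\circ E_1)=\cos^2r$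 and $d(\gamma_0(r),E_1)=r$ for $0\le r\le\pi/2$. Given $X,X'$, an element of $F_4$ carries a minimal geodesic from $X'$ to $X$ onto an initial arc of $\gamma_0$, so $\cos^2d(X,X')=\operatorname{tr}(X\circ X')$. Every unit speed geodesic is $a\gamma_0$ with $a\in F_4$, and $\operatorname{tr}(a\gamma_0(r)\circ X')=\operatorname{tr}(\gamma_0(r)\circ a^{-1}X')$ is linear in the entries $\cos^2r$, $\sin^2r$, $\sin r\cos r$ of $\gamma_0(r)$.
\end{proof}

A function of this form is determined by its value and first two derivatives at $r=0$, and these we know from the Hessian of the distance.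

\begin{lemma}\label{lem:cos}
Let $e,u\in T_pM$ be unit vectors, $q'=\exp_p(de)$, $x=\exp_p(ru)$, $0\le d,r\le\pi/2$. Then
\begin{equation}\label{eq:cos}
\cos^2d(q',x)=\cos^2d\cos^2r+\sin^2d\sin^2r\,|P_eu|^2+\tfrac12\sin2d\,\sin2r\,\langle e,u\rangle.
\end{equation}
\end{lemma}

\begin{proof}
For $d=0$ both sides are $\cos^2r$, and $d=\pi/2$ follows by continuity, so let $0<d<\pi/2$. Put $\varrho=d(q',\cdot)$ and $f=\cos^2\varrho$. The geodesic from $q'$ reaches $p$ with velocity $-e$, and $R_{-e}=R_e$. So at $p$ we have $\nabla\varrho=-e$, and $\operatorname{Hess}\varrho$ is $0$ on $\mathbb Re$, $2\cot2d$ on $V_e$, $\cot d$ on $H_e$. From $\nabla f=-\sin2\varrho\,\nabla\varrho$ and $\operatorname{Hess}f=-2\cos2\varrho\,d\varrho^2-\sin2\varrho\operatorname{Hess}\varrho$ we get $\nabla f=\sin2d\,e$, and $\operatorname{Hess}f$ is $-2\cos2d$ on $L_e$ and $-2\cos^2d$ on $H_e$. With the constants of Lemma~\ref{lem:trig} for $\gamma(r)=\exp_p(ru)$,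
\begin{gather*}
c_0+c_1=\cos^2d,\qquad 2c_2=\sin2d\,\langle e,u\rangle,\\
-4c_1=-2\cos2d\,|P_eu|^2-2\cos^2d\,(1-|P_eu|^2)=-2\cos^2d+2\sin^2d\,|P_eu|^2 .
\end{gather*}
Hence $c_0\pm c_1$ equal $\cos^2d$ and $\sin^2d\,|P_eu|^2$, and $c_0+c_1\cos2r=(c_0+c_1)\cos^2r+(c_0-c_1)\sin^2r$.
\end{proof}

\subsection{$K$-lines}
All the linear algebra of the subspaces $L_u$ that we need follows from \eqref{eq:cos}, uniformly in the five families.

\begin{lemma}\label{lem:lines}
Let $e,u\in T_pM$ be unit vectors. Then $|P_eu|=|P_ue|$. If $u'\in L_u$ is a unit vector, then $L_{u'}=L_u$.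
\end{lemma}

\begin{proof}
Take $d=r=\pi/4$ in \eqref{eq:cos}. Exchanging $e$ and $u$ exchanges $q'$ and $x$, so the left side and the term $\langle e,u\rangle$ are unchanged, and $|P_eu|=|P_ue|$. For $d=r=\pi/2$ the formula reads $\cos^2d(q',x)=|P_eu|^2$. Hence $u\in L_e$ if and only if $\exp_p(\frac\pi2e)=\exp_p(\frac\pi2u)$. This is an equivalence relation, and the unit vectors of $L_u$ form the class of $u$.
\end{proof}

We call the subspaces $L_u\subset T_pM$ \emph{$K$-lines} and write $P_L$ for the projection onto a $K$-line $L$. The unit spheres of the $K$-lines partition $S^{m-1}$ into great spheres, and $V_u$ is the tangent space at $u$ of the one through $u$. Two $K$-lines make a single angle with each other, and this gives a canonical isometry between them.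

\begin{lemma}\label{lem:J}
\emph{(i)} For $K$-lines $L,L'$ there is $\kappa(L,L')=\kappa(L',L)\in[0,1]$ with $|P_Lv|=\kappa(L,L')|v|$ for all $v\in L'$.

\emph{(ii)} Fix a $K$-line $L$ and put $\kappa_u=\kappa(L,L_u)$. Where $\kappa_u>0$, the map $J_u=\kappa_u^{-1}P_u|_L$ is an isometry of $L$ onto $L_u$ with $P_LJ_u=\kappa_u\,\mathrm{id}_L$. It depends only on $L_u$, and smoothly on $u$.

\emph{(iii)} Let $\kappa_u>0$, $\xi\in H_u$, and let a dot denote the derivative at $u$ in the direction $\xi$. Put $\Gamma_\xi=J_u^T\dot J$, $A_\xi=(1-P_u)\dot J$ and $\zeta=\zeta(u)=J_u^{-1}u$. Then $\dot J=J_u\Gamma_\xi+A_\xi$, the map $\Gamma_\xi:L\to L$ is skew, $\dot\zeta=-\Gamma_\xi\zeta$, $A_\xi\zeta=\xi$, and $A_\xi:L\to H_u$ is $|\xi|$ times an isometric embedding.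

\emph{(iv)} Let $\xi_1,\dots,\xi_{m-k}$ be an orthonormal basis of $H_u$ and $\rho^2=(1-\kappa_u^2)/\kappa_u^2$. For a unit vector $\zeta'\in L$ and $n\in L$ with $n\perp\zeta'$, we have $\sum_j\langle\Gamma_{\xi_j}\zeta',n\rangle^2=\rho^2|n|^2$.
\end{lemma}

\begin{proof}
(i) For unit vectors $e\in L$, $v\in L'$, Lemma~\ref{lem:lines} gives $L=L_e$, $L'=L_v$ and $|P_Lv|=|P_{L'}e|$. The left side does not depend on $e$ and the right side does not depend on $v$, so both are one constant.

(ii) By (i), $P_L|_{L_u}=\kappa_uO$ with an isometry $O:L_u\to L$. The adjoint of $P_L|_{L_u}$ is $P_u|_L$, so $J_u=O^T=O^{-1}$ and $P_LJ_u=\kappa_uOO^{-1}$. Summing $|P_Lv|^2$ over an orthonormal basis of $L_u$ gives $\kappa_u^2=\frac1k\operatorname{tr}(P_LP_u)$, which is smooth in $u$.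

(iii) View $J_u$ as a map $L\to T_pM$. Then $J_uJ_u^T=P_u$, so $P_u\dot J=J_u\Gamma_\xi$; and $J^TJ=\mathrm{id}_L$ gives $\Gamma_\xi^T+\Gamma_\xi=0$. Differentiating $u=J\zeta$ gives $\xi=J_u(\Gamma_\xi\zeta+\dot\zeta)+A_\xi\zeta$. The $L_u$-component of $\xi$ is $0$, so $\dot\zeta=-\Gamma_\xi\zeta$ and $A_\xi\zeta=\xi$. Let $u(\tau)$ be a curve of unit vectors with $u(0)=u$, $u'(0)=\xi$, and let $\zeta'\in L$ be a unit vector. By (i), $|(1-P_u)J_{u(\tau)}\zeta'|^2=1-\kappa(L_u,L_{u(\tau)})^2$ does not depend on $\zeta'$. Since $(1-P_u)J_{u(\tau)}\zeta'=\tau A_\xi\zeta'+O(\tau^2)$, the norm $|A_\xi\zeta'|$ does not depend on $\zeta'$ either, and it equals $|A_\xi\zeta|=|\xi|$.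

(iv) Differentiating $P_LJ\zeta'=\kappa\zeta'$ gives $\kappa_u\Gamma_\xi\zeta'+P_LA_\xi\zeta'=\dot\kappa\,\zeta'$. Pairing with $n$ gives $\langle\Gamma_\xi\zeta',n\rangle=-\kappa_u^{-1}\langle A_\xi\zeta',n\rangle$. By (iii), $\xi\mapsto A_\xi\zeta'$ is a linear isometry of $H_u$ onto itself, so the vectors $A_{\xi_j}\zeta'$ form an orthonormal basis of $H_u$. The sum is $\kappa_u^{-2}|(1-P_u)n|^2=\kappa_u^{-2}(1-\kappa_u^2)|n|^2$ by (i).
\end{proof}

For example, let $T_pM=\mathbb C^n$, $L=\mathbb Ce$ and $P_Lu=\kappa e^{i\varphi}e$ with $\kappa>0$. Then $J_u(ce)=ce^{-i\varphi}u$ for $c\in\mathbb C$, since this is an isometry onto $\mathbb Cu$ with $P_LJ_u(ce)=\kappa ce$, and $\zeta=e^{i\varphi}e$ records the phase of $u$ relative to $e$.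

\subsection{Linear functions on geodesic spheres}
For smooth functions on $S^{m-1}$ let $\nabla_H,\nabla_V$ be the horizontal and vertical parts of the round gradient, and put
\[
\mathcal D_r(h_1,h_2)=\int_{S^{m-1}}\Big(\frac{\langle\nabla_Hh_1,\nabla_Hh_2\rangle}{\sin^2r}+\frac{\langle\nabla_Vh_1,\nabla_Vh_2\rangle}{\sin^2r\cos^2r}\Big)d\omega .
\]
By \eqref{eq:polar}, $\Theta(r)\mathcal D_r$ is the Dirichlet form of the geodesic sphere of radius $r$, and
\begin{equation}\label{eq:dirichlet}
\int_{B(p,R)}\langle\nabla f,\nabla h\rangle=\int_0^R\Big(\int_{S^{m-1}}\partial_rf\,\partial_rh\,d\omega+\mathcal D_r(f,h)\Big)\Theta\,dr .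
\end{equation}
Geodesic spheres are not round when $1<k<m$, but linear functions remain eigenfunctions.

\begin{lemma}\label{lem:sphere}
Let $\theta\in T_pM$ and $Y_\theta(u)=\langle u,\theta\rangle$. Then $\mathcal D_r(Y_\theta,h)=\lambda(r)\int Y_\theta h\,d\omega$ for all smooth $h$ and $0<r<\pi/2$.
\end{lemma}

\begin{proof}
Let $W=\nabla_VY_\theta$, so $W(u)$ is the projection of $\theta$ onto $V_u$. We show $\operatorname{div}W=-(k-1)Y_\theta$ on the round sphere, computing $\sum\langle D_XW,X\rangle$ at a point $u$ over an orthonormal basis of $V_u\oplus H_u$. On the unit sphere of $L_u$, which has dimension $k-1$, the field $W$ is the gradient of the linear function $\langle\cdot,P_u\theta\rangle$. So the vertical directions contribute the Laplacian of that function at $u$, which is $-(k-1)Y_\theta(u)$. For $\xi\in H_u$ apply Lemma~\ref{lem:J} with $L=L_u$, so that $J_u=\mathrm{id}$ and $\zeta=u$. Near $u$ write $W=J\nu$ with $\nu$ valued in $L$; at $u$ we have $\nu=W(u)\perp\zeta$. Then $D_\xi W=A_\xi\nu+J_u(\Gamma_\xi\nu+\dot\nu)$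 and
\[
\langle D_\xi W,\xi\rangle=\langle A_\xi\nu,A_\xi\zeta\rangle=|\xi|^2\langle\nu,\zeta\rangle=0 .
\]
Integrating by parts, $\int\langle\nabla_VY_\theta,\nabla_Vh\rangle=\int\langle W,\nabla h\rangle=(k-1)\int Y_\theta h$. The full gradients give $(m-1)\int Y_\theta h$, so the horizontal parts give $(m-k)\int Y_\theta h$. The eigenvalue is $\frac{m-k}{\sin^2r}+\frac{k-1}{\sin^2r\cos^2r}$, which equals $\lambda(r)$ because $\frac1{\sin^2r\cos^2r}=\frac1{\sin^2r}+\frac1{\cos^2r}$.
\end{proof}

\section{The Neumann problem on a ball of radius at most $\pi/4$}\label{sec:ball}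

Put $\beta=\Theta'/\Theta=(m-1)\cot r-(k-1)\tan r$. Then $\beta'=-\lambda$. With $N_1=m-1\ge N_2=k-1\ge0$ and $t=\tan r$,
\begin{equation}\label{eq:t}
\lambda=N_1+N_2+\frac{N_1}{t^2}+N_2t^2,\qquad\beta=\frac{N_1-N_2t^2}{t},\qquad\lambda'=-\frac{2(1+t^2)(N_1-N_2t^4)}{t^3}.
\end{equation}
So on $(0,\pi/4]$ the function $\lambda$ decreases strictly from $+\infty$ to $\lambda(\pi/4)=2(m+k-2)$, with $\lambda'(\pi/4)=-4(m-k)$, and $\beta\ge0$. Also $\lambda$ is convex on $(0,\pi/2)$, as $\sin^{-2}$ and $\cos^{-2}$ are.

\begin{proposition}\label{prop:ball}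
Let $0<R\le\pi/4$, $B=B(p,R)$, $\mu=\mu_1(B)$. Then $\mu$ is attained by the functions $g(r)Y_\theta(u)$, $\theta\neq0$, where $g$ is smooth on $[0,R]$, extends to a smooth odd function near $0$, satisfies $g>0$ on $(0,R]$, $g'>0$ on $(0,R)$, $g'(R)=0$, and
\begin{equation}\label{eq:ode}
g''+\beta g'+(\mu-\lambda)g=0 .
\end{equation}
Moreover $\mu>\lambda(R)$, the function $\Phi=g'^2+(\lambda-\mu)g^2$ is nonincreasing on $(0,R]$, and $\int_B\Phi(r)=0$.
\end{proposition}

\begin{proof}
We split a function on $B$ into a radial part, a part linear in $u$ and a remainder, and show that the linear part has the lowest Rayleigh quotient. We use repeatedly that $W^{1,2}(B\setminus\{p\})=W^{1,2}(B)$. Indeed, in the definition of the weak derivative insert a cutoff that vanishes near $p$, equals $1$ outside $B(p,\varepsilon)$ and has gradient $O(1/\varepsilon)$; the error is at most $C\varepsilon^{m/2-1}\|f\|_{L^2(B(p,\varepsilon))}$, which tends to $0$ since $m\ge2$.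

\emph{Decomposition.} Fix an orthonormal basis $\theta_1,\dots,\theta_m$ of $T_pM$, let $Y_i=Y_{\theta_i}$ and $c_m=\int Y_i^2\,d\omega=|S^{m-1}|/m$. For $f\in C^\infty(\overline B)$ let $f_0(r)$ be the mean of $f(r,\cdot)$ over $S^{m-1}$ and $f_i(r)=c_m^{-1}\int f(r,\cdot)Y_i\,d\omega$. Then
\[
f=f_0+\sum_if_iY_i+f^\perp,\qquad f^\perp(r,\cdot)\perp1,Y_1,\dots,Y_m\ \text{ in }L^2(S^{m-1}).
\]
Since $f-f(p)=O(r)$ and $\partial_rf$ is bounded, the functions $f_0-f(p)$, $f_i$ and $f^\perp$ are $O(r)$ with bounded radial derivative. As $|\nabla Y_i|=O(1/r)$, all summands are bounded with bounded gradient off $p$, so they lie in $W^{1,2}(B)$. They are mutually orthogonal in $L^2(B)$. They are also orthogonal for the Dirichlet form \eqref{eq:dirichlet}: $\partial_r$ preserves the decomposition, $\mathcal D_r(1,\cdot)=0$, and $\mathcal D_r(Y_i,\cdot)$ is a multiple of the $L^2$ pairing by Lemma~\ref{lem:sphere}.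

\emph{Linear part.} Let $\mathcal G$ be the Hilbert space of $g\in W^{1,2}_{\mathrm{loc}}((0,R])$ with $E(g)=\int_0^R(g'^2+\lambda g^2)\Theta\,dr<\infty$, and let $\hat\mu=\inf E(g)/\int_0^Rg^2\Theta\,dr$. For $g\in\mathcal G$ the function $gY_i$ lies in $W^{1,2}(B)$, has mean zero, and by Lemma~\ref{lem:sphere} satisfies $\int|\nabla(gY_i)|^2=c_mE(g)$ and $\int(gY_i)^2=c_m\int g^2\Theta$. Hence $\mu\le\hat\mu$. A minimizing sequence $g_j$ with $\int g_j^2\Theta=1$ has a subsequence that converges weakly in $\mathcal G$ and, by Rellich's theorem applied to $g_jY_1$, strongly in $L^2(\Theta\,dr)$. So $\hat\mu$ is attained by some $g$, and we may take $g\ge0$, since $|g|$ has the same integrals. The function $f=gY_1$ satisfies $\int\langle\nabla f,\nabla h\rangle=\hat\mu\int fh$ for $h\in\mathcal GY_1$. It does so for all $h\in C^\infty(\overline B)$, because the components of $h$ other than $h_1Y_1$ contribute $0$ to both sides. By elliptic regularity $f$ is smooth in $B$, and $r\mapsto f(\exp_p(r\theta_1))$ is a smooth odd function on $(-R,R)$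 that equals $g$ for $r>0$. Test functions supported in $(0,R)$ give \eqref{eq:ode} with $\hat\mu$ in place of $\mu$. This equation is regular at $R$, so $g$ is smooth up to $R$, and a test function with $h_1(R)=1$ gives $g'(R)=0$ after integration by parts. If $g(r_0)=0$ for some $r_0\in(0,R]$, then $g'(r_0)=0$, because $g\ge0$ if $r_0<R$ and by the boundary condition if $r_0=R$; then $g\equiv0$, which is false. So $g>0$ on $(0,R]$.

\emph{Remainder.} On the round $S^{m-1}$, functions orthogonal to constants and linear functions have Rayleigh quotient at least $2m$, the eigenvalue of spherical harmonics of degree $2$. Since $\cos^{-2}r\ge1$ and $\lambda\sin^2r=N_1+N_2t^2\le m+k-2\le2m$ for $r\le\pi/4$,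
\[
\mathcal D_r(f^\perp,f^\perp)\ge\frac{2m}{\sin^2r}\int(f^\perp)^2d\omega\ge\lambda(r)\int(f^\perp)^2d\omega .
\]
For each $u$ the function $f^\perp(\cdot,u)$ is $O(r)$ with bounded derivative, so it lies in $\mathcal G$. Therefore $\int_B|\nabla f^\perp|^2\ge\int E(f^\perp(\cdot,u))\,d\omega\ge\hat\mu\int_B(f^\perp)^2$.

\emph{Radial part.} Here the identity $\beta'=-\lambda$ does the work. Let $\mu_0$ be the infimum of the Rayleigh quotient over radial functions of mean zero in $W^{1,2}(B)$, a closed subspace. By Rellich's theorem it is attained by some $v$. The weak equation for $v$ holds for radial test functions of mean zero, for constants (both sides vanish), and for $h-h_0$ with $h\in C^\infty(\overline B)$ (both sides vanish by orthogonality). As before, $v$ is smooth on $[0,R]$, now even in $r$, and $v''+\beta v'+\mu_0v=0$, $v'(R)=0$. The derivative $v'\not\equiv0$ is smooth, vanishes at $0$ and $R$, and differentiating the equation gives $(v')''+\beta(v')'+(\mu_0-\lambda)v'=0$. Multiplying by $\Theta v'$ and integrating by parts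 gives $E(v')=\mu_0\int v'^2\Theta$, so $\mu_0\ge\hat\mu$.

If $f\in C^\infty(\overline B)$ has mean zero, so does $f_0$, and adding the orthogonal parts gives $\int|\nabla f|^2\ge\hat\mu\int f^2$. Such $f$ are dense among the functions of mean zero in $W^{1,2}(B)$, so $\mu=\hat\mu$. The identity $E(g)=\mu\int g^2\Theta$ is $\int_B\Phi=0$.

\emph{Monotonicity of $g$.} Equation \eqref{eq:ode} reads $(\Theta g')'=\Theta(\lambda-\mu)g$, and $\Theta g'$ vanishes at $0$ and $R$. If $\lambda(R)\ge\mu$, then $\lambda>\mu$ on $(0,R)$ and $\Theta g'$ would increase strictly. So $\lambda(R)<\mu$, and $\lambda-\mu$ changes sign exactly once, from positive to negative. Thus $\Theta g'$ increases strictly from $0$, then decreases strictly to $0$, and $g'>0$ on $(0,R)$.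

\emph{Monotonicity of $\Phi$.} By \eqref{eq:ode},
\[
\Phi'=-2\beta g'^2+4(\lambda-\mu)gg'+\lambda'g^2,\qquad\beta\ge0\ge\lambda' .
\]
Where $\lambda\le\mu$ all three terms are at most $0$. Where $\lambda>\mu$ we use $2\beta g'^2+|\lambda'|g^2\ge2\sqrt{2\beta|\lambda'|}\,gg'$, so it suffices to prove $(\lambda-\mu)^2\le\frac12\beta|\lambda'|$. By \eqref{eq:t} and $(1+t^2)(N_1-N_2t^2)-(N_1-N_2t^4)=(N_1-N_2)t^2\ge0$,
\[
\tfrac12\beta|\lambda'|=\frac{(1+t^2)(N_1-N_2t^2)(N_1-N_2t^4)}{t^4}\ge\Big(\frac{N_1-N_2t^4}{t^2}\Big)^2 .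
\]
Let $t_R=\tan R$, so $t\le t_R\le1$ and $N_1t_R^{-2}\ge N_2t_R^2$. Then $\mu>\lambda(R)\ge N_1+N_2+2N_2t_R^2\ge N_1+N_2+2N_2t^2$, and subtracting from \eqref{eq:t} gives $0<\lambda-\mu\le N_1t^{-2}-N_2t^2=(N_1-N_2t^4)/t^2$.
\end{proof}

\section{The modified direction field}\label{sec:field}

\subsection{Definition}
Fix $p$ with $0<d:=d(p,q)\le\pi/4$. Let $e\in T_pM$ be the unit vector pointing to $q$, $L=L_e$ and $T=\tan d\in(0,1]$. A point $x\in B_0$ has $r=d(p,x)<\pi/2$. For $x=\exp_p(ru)\ne p$ put
\[
t=\tan r,\qquad a=\langle u,e\rangle,\qquad\kappa=|P_eu|=\kappa(L,L_u).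
\]
The condition $x\in B_0$ means $\cos^2d(q,x)>\frac12$. Dividing \eqref{eq:cos} by $\cos^2d\cos^2r$ turns it into $1+2tTa+t^2T^2\kappa^2>\frac12(1+t^2)(1+T^2)$, that is,
\begin{equation}\label{eq:inside}
4tTa>(t^2-1)(1-T^2)+2T^2t^2(1-\kappa^2).
\end{equation}
The radius $\pi/4$ is what makes the right side factor in this way, and it is nonnegative when $t\ge1$ or $T=1$. Hence
\begin{equation}\label{eq:apos}
a>0\quad\text{if }r\ge\pi/4,\qquad\text{and}\qquad a>0\quad\text{for all }x\in B_0\text{ if }d=\pi/4 .
\end{equation}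
The first statement allows the definition of $U$, and the second will locate the center.

Let $\Sigma_+$ be the set of unit vectors $\zeta\in L$ with $\langle\zeta,e\rangle>0$. For $s\in(0,1]$ define
\[
h_s:\Sigma_+\to\Sigma_+,\qquad h_s(\zeta)=\sqrt{1-s^2|b|^2}\;e+sb,\qquad b=\zeta-\langle\zeta,e\rangle e .
\]
It is smooth in $(s,\zeta)$ as long as $s|b|<1$, and $h_1=\mathrm{id}$. If $\varphi,\psi\in[0,\pi/2)$ are the angles that $\zeta$ and $h_s(\zeta)$ make with $e$, then $\sin\psi=s\sin\varphi$, as in Example~\ref{ex:S2}. Where $a>0$ we have $\kappa\ge\langle P_eu,e\rangle=a>0$, so $J_u$ is defined. The vector $\zeta=J_u^{-1}u$ equals $P_eu/\kappa$ by Lemma~\ref{lem:J}(ii), and it lies in $\Sigma_+$ with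
\begin{equation}\label{eq:a}
a=\kappa\cos\varphi .
\end{equation}
Define $U:B_0\setminus\{p\}\to S^{m-1}\subset T_pM$ by
\begin{equation}\label{eq:U}
U=u\quad(r\le\pi/4),\qquad U=J_u\,h_{\sin2r}(\zeta)\quad(r\ge\pi/4).
\end{equation}
In words: move $u$ to the reference line $L$, pull it toward $e$, and move it back. For $k=1$ this gives $U=u$ throughout; on the sphere $J_u=\mathrm{id}$; on $\mathbb{CP}^n$, with signed angles, $U=e^{i(\psi-\varphi)}u$. If $p=q$ we put $U=u$, since then $r<\pi/4$ on $B_0$.

The two formulas agree for $r=\pi/4$. The first is smooth for $r>0$, the second on the open set $\{a>0\}$, which contains $B_0\cap\{r\ge\pi/4\}$. So $U$ is locally Lipschitz: in a chart near a point with $r=\pi/4$ both formulas are Lipschitz, and a segment joining the two sides passes through a point where they agree. Moreover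
\begin{equation}\label{eq:Ue}
\langle U,e\rangle=\langle P_eJ_uh_s(\zeta),e\rangle=\kappa\cos\psi>0\qquad(r\ge\pi/4).
\end{equation}

\subsection{The gradient estimate}
Let $|\nabla U|^2=\sum|dU(X)|^2$, summed over an orthonormal basis of $T_xM$. By \eqref{eq:polar} such a basis is
\begin{equation}\label{eq:basis}
\partial_r,\qquad\frac{\eta_i}{\sin r\cos r}\ \ (1\le i\le k-1),\qquad\frac{\xi_j}{\sin r}\ \ (1\le j\le m-k),
\end{equation}
with $\eta_i$ orthonormal in $V_u$ and $\xi_j$ orthonormal in $H_u$. For $r<\pi/4$ this gives $|\nabla U|^2=\frac{k-1}{\sin^2r\cos^2r}+\frac{m-k}{\sin^2r}=\lambda(r)$.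

\begin{proposition}\label{prop:grad}
For $x\in B_0$ with $r>\pi/4$ we have $|\nabla U|^2\le2(m+k-2)=\lambda(\pi/4)$.
\end{proposition}

\begin{proof}
Here $p\ne q$ and $t>1$. Put
\[
s=\sin2r=\frac{2t}{1+t^2},\qquad\sigma=-\cos2r=\frac{t^2-1}{t^2+1},
\]
so $s,\sigma\in(0,1)$, $s^2+\sigma^2=1$ and $\cos^2\psi=1-s^2\sin^2\varphi=\sigma^2+s^2\cos^2\varphi$. Split the target as $\lambda(\pi/4)=4(k-1)+2(m-k)$. The radial and vertical directions will use up $4(k-1)$ exactly. The horizontal directions will contribute $(m-k)/\sin^2r$ plus an error. Since $2\sin^2r=1+\sigma$, the room left for the error is $2(m-k)-(m-k)/\sin^2r=(m-k)\sigma/\sin^2r$.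

\emph{Step 1: radial and vertical directions contribute $4(k-1)$.} Along these directions $L_u$, and hence $J=J_u$, is constant. Consider the points $\exp_p(r'J\zeta')$ with $\zeta'\in\Sigma_+$. They form a $k$-dimensional submanifold with metric $dr'^2+\frac14\sin^22r'\,g_\Sigma$, where $g_\Sigma$ is the round metric, and on it $U=Jh_{\sin2r'}(\zeta')$ with $J$ a fixed isometry. The map $(r',\zeta')\mapsto\tilde x=(\cos2r',\sin2r'\,\zeta')$ into the unit sphere of $\mathbb R\oplus L$ multiplies this metric by $4$. Write $\tilde x=(x_0,x_1e+x_\perp)$ with $x_\perp\perp e$. Then $x_\perp=sb$, $x_1>0$, and $1-s^2|b|^2=x_0^2+x_1^2$, so $h_s(\zeta')$ is the restriction to the unit sphere of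
\[
G(\tilde x)=\sqrt{x_0^2+x_1^2}\;e+x_\perp .
\]
In $\mathbb R\oplus L$ the sum of $|dG(X)|^2$ over an orthonormal basis is $1+(k-1)=k$. Since $G$ is homogeneous of degree $1$, the normal direction contributes $|dG(\tilde x)|^2=|G(\tilde x)|^2=1$. The tangent directions contribute $k-1$ for the unit sphere, hence $4(k-1)$ for the metric of $M$.

\emph{Step 2: horizontal directions.} Let $\xi\in H_u$ and $\hat\zeta=h_s(\zeta)$. With $r$ fixed, Lemma~\ref{lem:J}(iii) gives
\[
dU(\xi)=\dot J\hat\zeta+J_u\,dh_s(\dot\zeta)=A_\xi\hat\zeta+J_uZ_\xi,\qquad Z_\xi=\Gamma_\xi\hat\zeta-dh_s(\Gamma_\xi\zeta).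
\]
The two terms lie in $H_u$ and $L_u$, so $|dU(\xi)|^2=|\xi|^2+|Z_\xi|^2$. The error $Z_\xi$ measures the failure of $h_s$ to commute with the infinitesimal rotation $\Gamma_\xi$. To compute it, write $h_s(\zeta)=s\zeta+c(\zeta)e$ with $c(\zeta)=\sqrt{1-s^2+s^2\langle\zeta,e\rangle^2}-s\langle\zeta,e\rangle$. With
\[
Q=1-\frac{s\cos\varphi}{\cos\psi}\in(0,1)
\]
we have $c(\zeta)=\cos\psi-s\cos\varphi=Q\cos\psi$ and $dc(v)=\big(\frac{s^2\cos\varphi}{\cos\psi}-s\big)\langle v,e\rangle=-sQ\langle v,e\rangle$. The terms $s\Gamma_\xi\zeta$ cancel, and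
\[
Z_\xi=Q\cos\psi\;\Gamma_\xi e+sQ\,\langle\Gamma_\xi\zeta,e\rangle\,e ,
\]
a sum of orthogonal vectors because $\Gamma_\xi$ is skew. Apply Lemma~\ref{lem:J}(iv) twice, with $\rho^2=(1-\kappa^2)/\kappa^2$. For $\zeta'=e$ and $n$ running through an orthonormal basis of $e^\perp\cap L$ it gives $\sum_j|\Gamma_{\xi_j}e|^2=(k-1)\rho^2$. For $\zeta'=\zeta$ and $n=e-\cos\varphi\,\zeta$, which is orthogonal to $\zeta$, has length $\sin\varphi$ and satisfies $\langle\Gamma_\xi\zeta,n\rangle=\langle\Gamma_\xi\zeta,e\rangle$, it gives $\sum_j\langle\Gamma_{\xi_j}\zeta,e\rangle^2=\rho^2\sin^2\varphi$. Using $s\sin\varphi=\sin\psi$,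
\begin{equation}\label{eq:Z}
\sum_j|Z_{\xi_j}|^2=\rho^2Q^2\big((k-1)\cos^2\psi+\sin^2\psi\big)\le(k-1)\rho^2Q^2 .
\end{equation}
The inequality uses $k-1\ge1$ if $k\ge2$; if $k=1$ then $\psi=0$ and both sides vanish.

\emph{Step 3: $\rho^2Q^2\le\sigma$.} The factor $\rho$ is large when $L_u$ is far from $L$, and $Q$ is close to $1$ when $\zeta$ is almost orthogonal to $e$. Inequality \eqref{eq:inside} prevents both from happening together. Put $z=s\cos\varphi/\sigma>0$. Then $\cos\psi=\sigma\sqrt{1+z^2}$ and
\[
Q=1-\frac z{\sqrt{1+z^2}}=\frac1{1+z^2+z\sqrt{1+z^2}}\le\frac1{1+z+z^2}\le\frac1{2z}.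
\]
To remove the dependence on $d$, divide \eqref{eq:inside} by $2T^2t^2$. With $y=1/T\ge1$ it reads
\[
1-\kappa^2<\chi(y):=\frac{2a}t\,y-\frac{t^2-1}{2t^2}\,(y^2-1),
\]
and $\chi$ is a concave quadratic function with maximum at $y=2at/(t^2-1)$.

\emph{Case $2at\le t^2-1$.} Then $\chi$ is nonincreasing on $[1,\infty)$, and \eqref{eq:a} gives $1-\kappa^2<\chi(1)=2\kappa\cos\varphi/t\le2\kappa$. Hence $(\kappa+1)^2>2$ and $\kappa>\sqrt2-1>\frac25$. Since $st=2t^2/(1+t^2)\ge1$,
\[
\rho^2<\frac{2\cos\varphi}{t\kappa}=\frac{2\sigma z}{st\kappa}\le\frac{2\sigma z}\kappa .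
\]
We have $(1+z+z^2)^2-5z=(1-z)^3+3z^3+z^4\ge0$, since $(1-z)^3\ge-z^3$. So $zQ^2\le\frac15$ and $\rho^2Q^2\le\frac{2\sigma}{5\kappa}<\sigma$.

\emph{Case $2at>t^2-1$.} Then $\frac{t^2-1}{2t^2}=\frac{(t^2-1)^2}{2t^2(t^2-1)}<\frac{2a^2}{t^2-1}$, so
\[
1-\kappa^2<\max\chi=\frac{2a^2}{t^2-1}+\frac{t^2-1}{2t^2}<\frac{4a^2}{t^2-1},\qquad\rho^2<\frac{4\cos^2\varphi}{t^2-1}.
\]
With $Q\le\frac1{2z}=\frac\sigma{2s\cos\varphi}$ and $t^2-1=\sigma(1+t^2)$,
\[
\rho^2Q^2<\frac{\sigma^2}{s^2(t^2-1)}=\frac{\sigma}{s^2(1+t^2)}=\frac{\sigma(1+t^2)}{4t^2}\le\frac\sigma2 .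
\]

\emph{Step 4: conclusion.} If $m=k$ there are no horizontal directions, and Step 1 gives $|\nabla U|^2=4(m-1)=\lambda(\pi/4)$. Otherwise $k=1$ or $m\ge2k$, and in both cases $k-1\le m-k$; this is the only place where the relation between $m$ and $k$ in a projective space is used. By \eqref{eq:basis}, \eqref{eq:Z} and Step 3,
\[
|\nabla U|^2\le4(k-1)+\frac{(m-k)+(k-1)\sigma}{\sin^2r}\le4(k-1)+\frac{(m-k)(1+\sigma)}{\sin^2r}=4(k-1)+2(m-k).\qedhere
\]
\end{proof}

\section{Choice of the center and proofs of the theorems}\label{sec:proof}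

Let $w$ and $R$ be as in Theorem~\ref{thm:density}. By homogeneity, balls of equal radius are isometric, and by \eqref{eq:polar} their volume increases strictly with the radius on $[0,\pi/2]$. Since $\int w\le\operatorname{vol}(B_0)$, we have $R\le\pi/4$. Let $g,\mu,\Phi$ be as in Proposition~\ref{prop:ball}; they do not depend on the center, and $\mu=\mu_1(B_R)$. The function $\tilde g(r)=g(\min(r,R))$ is $C^1$ because $g'(R)=0$, and $0<\tilde g\le g(R)$ for $r>0$. For $p\in\overline{B_0}$ define
\[
F_p=\tilde g(r)\,U:B_0\to T_pM,\qquad r=d(p,\cdot),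
\]
with $F_p(p)=0$ if $p\in B_0$. Near $p$, $F_p=\frac{g(r)}r\exp_p^{-1}(x)$ is smooth, because $g(r)/r$ is smooth and even, hence a smooth function of $r^2$. Away from $p$, $F_p$ is locally Lipschitz. Since $|U|=1$ we have $dU(X)\perp U$ for all $X$, so almost everywhere
\begin{equation}\label{eq:gradF}
|\nabla F_p|^2=\tilde g'^2+\tilde g^2|\nabla U|^2 .
\end{equation}
This is bounded: for $r<\pi/4$ we have $|\nabla U|^2=\lambda(r)=O(r^{-2})$ and $\tilde g=O(r)$, and for $r>\pi/4$ Proposition~\ref{prop:grad} applies. So the components of $F_p$ are admissible in the definition of $\mu_1(w)$ as soon as their weighted means vanish. These are $m$ conditions on the $m$ coordinates of $p$.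

\begin{lemma}\label{lem:center}
There is $p\in\overline{B_0}$ with $\int wF_p=0$.
\end{lemma}

\begin{proof}
Identify $\overline{B_0}$ with the closed ball of radius $\pi/4$ in $T_qM$ by $p=\exp_qy$, and $T_pM$ with $T_qM$ by parallel transport along the minimal geodesic from $q$ to $p$. This is a continuous trivialization of $TM$ over $\overline{B_0}$. Let $I(y)\in T_qM$ correspond to $\int wF_p\in T_pM$.

\emph{$I$ is continuous.} Since $|F_p|\le g(R)$, by dominated convergence it suffices to show, for fixed $p$ and almost every $x\in B_0$, that $p'\mapsto F_{p'}(x)$ is continuous at $p$. The set of $x$ with $d(p,x)\in\{0,\pi/4\}$ is null. In the remaining cases $r$ and $u$, given by $ru=\exp_{p'}^{-1}(x)$, depend continuously on $p'$ near $p$. If $0<d(p,x)<\pi/4$, then $F_{p'}(x)=\tilde g(r)u$ for $p'$ near $p$; this covers all $x\ne q$ when $p=q$, where $e$ is undefined. If $d(p,x)>\pi/4$, then $p\ne q$, and for $p'$ near $p$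
\[
U=\kappa^{-1}P_u\,h_{\sin2r}\big(\kappa^{-1}P_eu\big),\qquad\kappa=|P_eu|\ge a>0 .
\]
Here $e$ depends continuously on $p'$, and $P_e$, $P_u$ and the formula for $h_s$ depend continuously on $e$ and $u$.

\emph{$I$ points inward on the boundary.} Let $|y|=\pi/4$. Then $p\notin B_0$ and $\langle F_p,e\rangle>0$ on $B_0$, by \eqref{eq:apos} where $r\le\pi/4$ and by \eqref{eq:Ue} where $r\ge\pi/4$. Since $\int w>0$, we get $\langle\int wF_p,e\rangle>0$. The geodesic from $q$ starts with velocity $y/|y|$ and arrives at $p$ with velocity $-e$, so $e$ corresponds to $-y/|y|$ and $\langle I(y),y\rangle<0$.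

If $I$ had no zero, the continuous self-map $y\mapsto\frac\pi4I(y)/|I(y)|$ of the closed ball would have a fixed point $y_0$ by Brouwer's theorem. Then $|y_0|=\pi/4$ and $\langle I(y_0),y_0\rangle>0$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:density}]
Take $p$ from Lemma~\ref{lem:center}, let $F=F_p$, $r=d(p,\cdot)$, and let $F_1,\dots,F_m$ be the components of $F$ in an orthonormal basis. Since $F\ne0$ off $p$, we have $\int w|F|^2>0$, so some $F_i$ is admissible and $\mu_1(w)<\infty$. For every $i$ we have $\mu_1(w)\int wF_i^2\le\int w|\nabla F_i|^2$, trivially if $\int wF_i^2=0$. Summing and using \eqref{eq:gradF},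
\begin{equation}\label{eq:sum}
(\mu_1(w)-\mu)\int w|F|^2\le\int w\tilde\Phi,\qquad\tilde\Phi=\tilde g'^2+\tilde g^2\big(|\nabla U|^2-\mu\big).
\end{equation}
Where $r<R$ we have $U=u$ and $\tilde\Phi=\Phi(r)\ge\Phi(R)=g(R)^2(\lambda(R)-\mu)$ by Proposition~\ref{prop:ball}. Where $r>R$ we have $\tilde\Phi=g(R)^2(|\nabla U|^2-\mu)$, with $|\nabla U|^2=\lambda(r)$ for $r<\pi/4$ and $|\nabla U|^2\le\lambda(\pi/4)$ for $r>\pi/4$ by Proposition~\ref{prop:grad}. Put $D(r)=\lambda(R)-\lambda(\min(r,\pi/4))$, which is nonnegative for $r\ge R$. Then $\tilde\Phi\le\Phi(R)-g(R)^2D(r)$ almost everywhere on $B_0\cap\{r>R\}$; this is \eqref{eq:need} with a gain. Using $\int w=\operatorname{vol}B(p,R)$, then $w\le1$ and $\Phi\ge\Phi(R)$ on $B(p,R)$, and finally $\int_{B(p,R)}\Phi=0$,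
\begin{align*}
\int w\tilde\Phi&=\Phi(R)\operatorname{vol}B(p,R)+\int_{\{r<R\}}w\,(\Phi-\Phi(R))+\int_{\{r>R\}}w\,(\tilde\Phi-\Phi(R))\\
&\le\Phi(R)\operatorname{vol}B(p,R)+\int_{B(p,R)}(\Phi-\Phi(R))-g(R)^2\int_{\{r>R\}}wD\\
&=-g(R)^2\int_{\{r>R\}}wD .
\end{align*}
With \eqref{eq:sum} this gives $\mu_1(w)\le\mu$, and then, since $\int w|F|^2\le g(R)^2\operatorname{vol}(B_R)$,
\begin{equation}\label{eq:deficit}
\mu-\mu_1(w)\ge\frac1{\operatorname{vol}(B_R)}\int_{\{r>R\}}wD .
\end{equation}

Let $R<\pi/4$. The number $-\ell_R$ is the slope of the chord of $\lambda$ over $[R,\pi/4]$. It satisfies $\ell_R>0$ because $\lambda$ decreases strictly, and $\ell_R\ge-\lambda'(\pi/4)=4(m-k)$ by convexity. Since $\lambda$ lies below the chord, $D(r)\ge\ell_R\min\{r-R,\frac\pi4-R\}$ for $r\ge R$. The function $D$ vanishes at $R$, so we need mass at a definite distance from the ball, and a thin shell holds little mass: $\Theta\le1$ gives $\operatorname{vol}\{R\le r<R+\varepsilon\}\le|S^{m-1}|\varepsilon$. For $\varepsilon=\delta/(2|S^{m-1}|)$ we obtain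 $\int_{\{r\ge R+\varepsilon\}}w\ge\delta/2$, hence $\int_{\{r>R\}}wD\ge\frac\delta2\,\ell_R\min\{\varepsilon,\frac\pi4-R\}$. Inserting this in \eqref{eq:deficit} proves the estimate.

Suppose $\mu_1(w)=\mu$. If $R<\pi/4$, the estimate forces $\delta=0$. Then $w$ vanishes almost everywhere outside $B(p,R)$, and $w\le1$ with $\int w=\operatorname{vol}B(p,R)$ gives $w=1_{B(p,R)}$ almost everywhere. If $R=\pi/4$, then $\int w=\operatorname{vol}(B_0)$ already forces $w=1_{B_0}$ almost everywhere.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]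
Let $\Omega\subset B_0$ and $w=1_\Omega$; let $R$ be the radius of $B$. A function admissible for $\mu_1(1_\Omega)$ is bounded and locally Lipschitz with bounded gradient, so its restriction to $\Omega$ is a nonzero element of $W^{1,2}(\Omega)$ of mean zero. Hence $\mu_1(\Omega)\le\mu_1(1_\Omega)\le\mu_1(B)$ by \eqref{eq:mu} and Theorem~\ref{thm:density}.

If $\mu_1(\Omega)=\mu_1(B)$, then $\mu_1(1_\Omega)=\mu_1(B)$, so $1_\Omega=1_{B'}$ almost everywhere for a geodesic ball $B'$ of radius $R\le\pi/4$. The sets $\Omega\setminus\overline{B'}$ and $B'\setminus\overline\Omega$ are open and null, hence empty. So $\Omega$ lies in the interior of $\overline{B'}$, which is $B'$, and $B'$ lies in the interior of $\overline\Omega$, which is $\Omega$ because $\Omega$ lies on one side of its smooth boundary. Thus $\Omega=B'$. Conversely, if $\Omega$ is a geodesic ball, it has the same radius as $B$ and is isometric to it.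
\end{proof}

\begin{thebibliography}{9}
\bibitem{Besse} Besse, \emph{Manifolds all of whose geodesics are closed}.
\bibitem{Seo} Dong-Hwi Seo, \emph{A shape optimization problem for the first mixed Steklov-Dirichlet eigenvalue}, arXiv:1909.06579 (2019).
\end{thebibliography}
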